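# A strongly acyclic simplicial complex that is not an initial segment

## Strong acyclicity does not characterize initial segments

Write $[n]=\{1,\dots,n\}$. A strict partial order is an irreflexive, transitive relation. Every other term in the following statement is defined in the next section.

**Theorem 1.** For every $N\ge 15$ there is a strongly acyclic simplicial complex $\Delta'\subsetneq 2^{[N]}$ for which no strict partial order $\prec$ on $2^{[N]}$ satisfies both

- (a) $A\prec B\iff A\cup C\prec B\cup C$ whenever $(A\cup B)\cap C=\emptyset$;
- (b) $A\prec B$ for all $A\in\Delta'$, $B\notin\Delta'$.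

In particular $\Delta'$ is not an initial segment complex. Hence the following conjecture is false, with a counterexample on $[n]$ for every $n\ge15$: a simplicial complex $\Delta\subsetneq2^{[n]}$ is an initial segment complex if and only if it is strongly acyclic.

The source of the problem is Paul H. Edelman, Tatyana Gvozdeva and Arkadii Slinko, "Simplicial Complexes Obtained from Qualitative Probability Orders", arXiv:1108.3700 (2011).

In plain words: someone ranks all subsets of $[n]$ from least to most probable, consistently, and shows us only the family $\Delta$ of sets ranked below some threshold set $T$. Which families can arise? There is a necessary condition, that certain comparisons which can be read off from $\Delta$ never run in a circle. Theorem 1 says that this condition is not sufficient. It also says that the failure has nothing to do with the ranking being total, since not even a partial ranking exists.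

All of the work is in one complex on $[15]$; passing to larger $N$ is easy. At the end we prove a second theorem, which identifies the stronger condition that the example violates.

## Qualitative probability orders and the Winder ordering

**Definition (simplicial complex).** A simplicial complex on $[n]$ is a family $\Delta\subseteq2^{[n]}$ such that every subset of a member of $\Delta$ is a member of $\Delta$.

**Definition (qualitative probability order).** This is a total order $\preceq$ on $2^{[n]}$, with strict part $\prec$, such that $\emptyset\prec A$ for every nonempty $A$, and such that de Finetti's axiom holds: for all $A,B,C$ with $(A\cup B)\cap C=\emptyset$,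
$$A\preceq B\iff A\cup C\preceq B\cup C .$$

The axiom holds for $\prec$ as well: $A\prec B$ means that $B\preceq A$ fails, which by the axiom means that $B\cup C\preceq A\cup C$ fails, that is, $A\cup C\prec B\cup C$. In practice, elements common to both sides of a comparison may be deleted, and elements missing from both sides may be added.

For an example, take positive weights $w_1,\dots,w_n$ with all subset sums distinct, and order sets by $w(S)=\sum_{i\in S}w_i$. Adding a disjoint $C$ adds $w(C)$ to both sides, so the axiom holds. The weights $1,2,4$ give
$$\emptyset\prec1\prec2\prec12\prec3\prec13\prec23\prec123$$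
(we write $12$ for $\{1,2\}$). The weights $1,2,3$ do not work, because $12$ and $3$ tie.

**Definition (initial segment complex).** For a qualitative probability order $\preceq$ and $T\subseteq[n]$ put $\Delta(\preceq,T)=\{A: A\prec T\}$. A complex of this form is an initial segment complex.

It really is a simplicial complex: if $A'\subsetneq A$ and $D=A\setminus A'$, then $\emptyset\prec D$, and adding $A'$ to both sides gives $A'\prec A$. So $A\prec T$ implies $A'\prec T$. Since $T\notin\Delta(\preceq,T)$, the full power set never arises, which is why it is excluded from the conjecture.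

**Definition (Winder relations).** Given a simplicial complex $\Delta$, write $A\le_W B$ if for every $Z\subseteq[n]\setminus\big((A\setminus B)\cup(B\setminus A)\big)$
$$(A\setminus B)\cup Z\notin\Delta\ \Rightarrow\ (B\setminus A)\cup Z\notin\Delta .$$
Write $A\prec_W B$ if it is not the case that $B\le_W A$. The complex $\Delta$ is strongly acyclic if for no $k$ is there a cycle $A_1\prec_W A_2\prec_W\cdots\prec_W A_k\prec_W A_1$.

Unwinding the negation, $A\prec_W B$ says that some $Z$ avoiding the symmetric difference satisfies $(A\setminus B)\cup Z\in\Delta$ and $(B\setminus A)\cup Z\notin\Delta$. That is, after suitable common padding, the $A$-side is in and the $B$-side is out.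

For an example of a cycle, let $n=4$ and let $\Delta$ consist of all subsets of $12$ and all subsets of $34$. With $Z=\{1\}$ we see $12\in\Delta$ and $13\notin\Delta$, so $\{2\}\prec_W\{3\}$. With $Z=\{4\}$ we see $34\in\Delta$ and $24\notin\Delta$, so $\{3\}\prec_W\{2\}$. This is a 2-cycle, and $\Delta$ is not strongly acyclic.

## Winder cycles are closed walks in the cube

Identify a set with its indicator vector in $\{0,1\}^n$, and put $\mathbb T^n=\{-1,0,1\}^n$. For sets $A,B$ the vector $B-A\in\mathbb T^n$ has $+1$ on $B\setminus A$, $-1$ on $A\setminus B$, and $0$ elsewhere. Let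
$$E(\Delta)=\{B-A:\ A\in\Delta,\ B\notin\Delta\}\subseteq\mathbb T^n .$$
Note that $0\notin E(\Delta)$.

**Lemma 1.** $A\prec_W B\iff B-A\in E(\Delta)$.

**Proof.** If $A\prec_W B$, take $Z$ as above. The sets $(A\setminus B)\cup Z\in\Delta$ and $(B\setminus A)\cup Z\notin\Delta$ have difference $B-A$, so $B-A\in E(\Delta)$. Conversely let $B-A=B'-A'$ with $A'\in\Delta$, $B'\notin\Delta$. Comparing positive and negative parts, $B'\setminus A'=B\setminus A$ and $A'\setminus B'=A\setminus B$. Put $Z=A'\cap B'$. It is disjoint from the symmetric difference, and $(A\setminus B)\cup Z=A'\in\Delta$, $(B\setminus A)\cup Z=B'\notin\Delta$. So $Z$ is a witness. $\square$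

Consequently $\Delta$ is strongly acyclic if and only if there is no closed walk $S_0,S_1,\dots,S_k=S_0$ with $k\ge1$, all $S_t\in\{0,1\}^n$, and every step $S_t-S_{t-1}$ in $E(\Delta)$. Two features matter: the set of allowed steps is the same at every vertex, but the walk must stay inside the cube $\{0,1\}^n$.

**Proposition 2.** Every initial segment complex is strongly acyclic.

**Proof.** Let $\Delta=\Delta(\preceq,T)$ and $A\prec_W B$. By Lemma 1, $B-A=B'-A'$ with $A'\in\Delta$, $B'\notin\Delta$. So $A'\prec T\preceq B'$, hence $A'\prec B'$. Deleting $A'\cap B'$ and then adding $A\cap B$ turns this into $A\prec B$. So every Winder comparison is a comparison in the total order $\preceq$, and cannot be part of a cycle. $\square$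

Let us try the conjecture for small $n$. For $n=1$ the proper complexes are the empty family and $\{\emptyset\}$, the segments below $\emptyset$ and below $1$. For $n=2$ they are, up to swapping $1$ and $2$, the empty family, $\{\emptyset\}$, $\{\emptyset,1\}$, $\{\emptyset,1,2\}$, and these are the segments of $\emptyset\prec1\prec2\prec12$.

For $n=3$ the weights $4,5,6$ give the order
$$\emptyset\prec1\prec2\prec3\prec12\prec13\prec23\prec123 .$$
Its segments are, up to permuting elements, all proper complexes on $[3]$ except $\{\emptyset,1,2,12\}$: with no edges we get $0,1,2,3$ vertices (or nothing at all), and with all three vertices present we get $1,2,3$ edges. Two or more edges force all vertices, so the only other possibility is one edge and two vertices, which is $\{\emptyset,1,2,12\}$. That one is the segment below $\{3\}$ for the weights $1,2,4$. Here $E(\Delta)$ consists of vectors with third coordinate $1$, so every step raises coordinate 3 and a closed walk is visibly impossible.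

So for $n\le3$ every proper complex is an initial segment complex. The two-edge complex on $[4]$ above shows that the condition starts to exclude something at $n=4$.

## Linear extensions and the loss of translation invariance

Here is the first attempt at the missing direction. Let $\Delta$ be strongly acyclic. Then the transitive closure of $\prec_W$ is a strict partial order, and it extends to a linear order on $2^{[n]}$. If $A\in\Delta$ and $B\notin\Delta$ then $B-A\in E(\Delta)$, so $A\prec_W B$. Thus in the linear order all members of $\Delta$ precede all non-members, and $\Delta$ is an initial segment of it. What is missing is de Finetti's axiom.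

The single relation $\prec_W$ is invariant, because it depends only on $B-A$. Its transitive closure need not be. Suppose that
$$p=(1,1,-1),\qquad p'=(0,-1,1),\qquad p+p'=(1,0,0)$$
are two allowed steps. Starting from $\{3\}$ we can walk $(0,0,1)\to(1,1,0)\to(1,0,1)$, which yields $\{3\}\prec\{1,3\}$. Starting from $\emptyset$ the steps $p$ and $p'$ both leave the cube at once, so these two steps give no route from $\emptyset$ to $\{1\}$. But de Finetti's axiom, applied to $\{3\}\prec\{1,3\}$, forces $\emptyset\prec\{1\}$. After two steps the axiom lets us move the pair (start, end) to another place in the cube, where the midpoint would have fallen outside. A Winder cycle has no such freedom.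

This is the gap to be exploited. We look for $p_1,p_2,p_3,p_4\in E(\Delta)$ with sum $0$ such that $v=p_1+p_2$ lies in $\mathbb T^n$. Then an invariant order is forced to put $v$ on the positive side, because of $p_1+p_2$, and $-v$ on the positive side too, because of $p_3+p_4=-v$. At the same time the legs "$p_1,p_2$" and "$p_3,p_4$" must need incompatible positions in the cube, and no other combination of steps may close up either. The last demand concerns all of $E(\Delta)$, which is large. A weight function will reduce it to sixteen vectors.

## Eight cube points on a six-dimensional affine subspace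

Let
$$\varepsilon_1=(1,1,1),\quad \varepsilon_2=(-1,-1,1),\quad \varepsilon_3=(1,-1,-1),\quad \varepsilon_4=(-1,1,-1).$$
These are exactly the vectors in $\{\pm1\}^3$ with coordinate product $+1$, that is, with zero or two minus signs. Equivalently, their coordinate sum lies in $\{-1,3\}$; one or three minus signs give sum $1$ or $-3$. Moreover $\varepsilon_1+\varepsilon_2+\varepsilon_3+\varepsilon_4=0$.

For $(u,m)\in\mathbb R^3\times\mathbb R^3$ define fifteen affine functions. For $c\le14$ put $h_c=(1+f_c)/2$, where

| $c$ | $f_c$ | $c$ | $f_c$ | $c$ | $f_c$ |
|---|---|---|---|---|---|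
| 1 | $u_1+m_1$ | 6 | $-u_1-m_3$ | 11 | $u_2-m_3$ |
| 2 | $-u_1+m_1$ | 7 | $u_2+m_1$ | 12 | $-u_2-m_3$ |
| 3 | $u_1-m_2$ | 8 | $-u_2+m_1$ | 13 | $u_3-m_1$ |
| 4 | $-u_1-m_2$ | 9 | $-u_2+m_2$ | 14 | $-u_3-m_1$ |
| 5 | $-u_1+m_3$ | 10 | $-u_2-m_2$ | | |

and put $h_{15}=\tfrac14(1+u_1+u_2+u_3+m_1+m_2+m_3)$. Let $H=(h_1,\dots,h_{15}):\mathbb R^6\to\mathbb R^{15}$, and let $M=H(\mathbb R^6)$, an affine subspace.

The table is organized by the seven pairs
$$\Pi=\big(\{1,2\}\times\{1,2,3\}\big)\cup\{(3,1)\}.$$
For each $(\alpha,\beta)\in\Pi$ it contains, up to overall sign, both $u_\alpha+m_\beta$ and $u_\alpha-m_\beta$: the pairs $(1,1),(1,2),(1,3),(2,1),(2,2),(2,3),(3,1)$ occupy rows $\{1,2\},\{3,4\},\{5,6\},\{7,8\},\{9,10\},\{11,12\},\{13,14\}$. All six variables occur in these pairs, so the values of the $f_c$ determine $(u,m)$, and $H$ is injective.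

Put $A_i=H(\varepsilon_i,0)$ and $B_j=H(0,\varepsilon_j)$. At these points each $f_c$ is $\pm1$ and $h_{15}\in\{0,1\}$, so they are 0/1 vectors. To read off the sets, list the $c\le14$ with $f_c=+1$, and include $15$ when the coordinate sum is $3$:

- $A_1=\{1,3,7,11,13,15\}$
- $A_2=\{2,4,5,6,8,9,10,12,13\}$
- $A_3=\{1,3,8,9,10,12,14\}$
- $A_4=\{2,4,5,6,7,11,14\}$
- $B_1=\{1,2,5,7,8,9,15\}$
- $B_2=\{3,4,5,10,13,14\}$
- $B_3=\{1,2,3,4,6,7,8,10,11,12\}$
- $B_4=\{6,9,11,12,13,14\}$

By injectivity of $H$ the eight sets are distinct. Since $H$ is affine and $\sum_i\varepsilon_i=0$, we have $\sum_iA_i=4H(0,0)=\sum_jB_j$. So $\sum_k(B_k-A_k)=0$, the zero sum we were looking for.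

**Lemma 3.** $M\cap\{0,1\}^{15}=\{A_1,\dots,A_4,B_1,\dots,B_4\}$.

**Proof.** The eight points lie in the intersection. Conversely let $H(u,m)\in\{0,1\}^{15}$. Then $f_c=\pm1$ for $c\le14$, so for each $(\alpha,\beta)\in\Pi$
$$(u_\alpha+m_\beta)^2=(u_\alpha-m_\beta)^2=1 .$$
Subtracting and adding, $u_\alpha m_\beta=0$ and $u_\alpha^2+m_\beta^2=1$. So one of $u_\alpha,m_\beta$ is $0$ and the other is $\pm1$.

Suppose $m_1=0$. The pairs $(1,1),(2,1),(3,1)$ give $u_1,u_2,u_3\in\{\pm1\}$. As $u_1\ne0$, the pairs $(1,\beta)$ give $m_\beta=0$ for all $\beta$. Now $h_{15}=\frac14(1+u_1+u_2+u_3)\in\{0,1\}$ says $u_1+u_2+u_3\in\{-1,3\}$, so $u=\varepsilon_i$ for some $i$, and the point is $A_i$.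

Suppose $m_1\ne0$. The same three pairs give $u=0$, and then the pairs $(1,\beta)$ give $m_\beta=\pm1$ for all $\beta$. Again $h_{15}\in\{0,1\}$ forces $m=\varepsilon_j$ for some $j$, and the point is $B_j$. $\square$

The function $h_{15}$ is there to impose product $+1$. Without it all sixteen points $(u,0)$, $(0,m)$ with $u,m\in\{\pm1\}^3$ would give 0/1 vectors, and then $H(0,m)-H(u,0)$ and $H(0,-m)-H(-u,0)$ would be negatives of each other in the first fourteen coordinates. If the first kind of points were put in the complex and the second kind left out, this would be a 2-cycle.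

## A positive weight tied only at the eight sets

The purpose of this section is a positive weight $w$ for which the level $w(S)=q$ consists of exactly these eight sets. We then cut at level $q$ and split the tie by hand: the $A_i$ go in, the $B_j$ stay out.

**Step 1: a positive weight that is constant on $M$.** Let $W$ be the set of $w\in\mathbb R^{15}$ for which $w\cdot H(u,m)$ does not depend on $(u,m)$. Since $A_1\in M$, the set $M-A_1$ is a linear subspace, and $W$ is its orthogonal complement. Hence also $W^\perp=M-A_1$. We claim that
$$w^0=(1,1,1,1,1,1,1,1,1,1,1,1,2,4,4)\in W .$$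
Indeed $2w^0\cdot H=\sum_{c\le14}w^0_c(1+f_c)+8h_{15}$, and $8h_{15}$ contributes $+2$ to the coefficient of each variable. The coefficients are as follows, grouping the rows of the table by pairs:

- $u_1$: $(1-1)+(1-1)+(-1-1)+2=0$
- $u_2$: $(1-1)+(-1-1)+(1-1)+2=0$
- $u_3$: $2-4+2=0$
- $m_1$: $(1+1)+(1+1)+(-2-4)+2=0$
- $m_2$: $(-1-1)+(1-1)+2=0$
- $m_3$: $(1-1)+(-1-1)+2=0$

**Step 2: removing unwanted ties.** The weight $w^0$ itself is too symmetric: all eight sets have weight $10$, but so has every 10-element subset of $[12]$. We perturb it inside $W$. Let $x\in\{0,1\}^{15}\setminus M$. Then $x-A_1\notin M-A_1=W^\perp$, so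
$$U_x=\{w\in W: w\cdot(x-A_1)=0\}$$
is a proper subspace of $W$. There are finitely many such $x$, and a finite union of proper subspaces contains no neighbourhood of $w^0$ in $W$. So some $w\in W$ close to $w^0$ has all coordinates positive and lies in no $U_x$. Fix it and put $q=w\cdot A_1$. If $S\in M$ then $w(S)=q$ because $w\in W$; if $S\notin M$ then $w(S)\ne q$ because $w\notin U_S$. With Lemma 3,
$$w(S)=q\iff S\in\{A_1,\dots,A_4,B_1,\dots,B_4\}.\tag{1}$$

**Step 3: the complex.** Define
$$\Delta=\{S\subseteq[15]: w(S)<q\}\cup\{A_1,A_2,A_3,A_4\}.$$
Every member has weight at most $q$ and $w>0$, so every proper subset of a member has weight less than $q$ and is a member. So $\Delta$ is a simplicial complex. By (1) and distinctness, $B_1,\dots,B_4\notin\Delta$, so $\Delta\ne2^{[15]}$. Every member has weight at most $q$, with equality only for the $A_i$; every non-member has weight at least $q$, with equality only for the $B_j$.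

## The complex on $[15]$ has no closed walk

**Proposition 4.** $\Delta$ is strongly acyclic.

Suppose there is a closed walk $S_0,S_1,\dots,S_k=S_0$ in $\{0,1\}^{15}$ with all steps $p_t=S_t-S_{t-1}\in E(\Delta)$. Read $t$ modulo $k$.

**Step 1: only steps $B_j-A_i$ occur.** Write $p_t=B-A$ with $A\in\Delta$, $B\notin\Delta$. Then $w(A)\le q\le w(B)$, so $w\cdot p_t\ge0$. But $\sum_tp_t=0$, so $\sum_tw\cdot p_t=0$ and every term vanishes. Hence $w(A)=q=w(B)$, and therefore
$$p_t=B_{j_t}-A_{i_t}$$
for some indices $i_t,j_t$, which we fix. In particular $p_t\ne0$, so $k\ge2$.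

**Step 2: coordinates of a step.** For $c\le14$ write $f_c=\sigma u_\alpha+\tau m_\beta$ with $\sigma,\tau\in\{\pm1\}$. Since $B_j=H(0,\varepsilon_j)$, $A_i=H(\varepsilon_i,0)$ and $h_c=(1+f_c)/2$,
$$(B_j-A_i)_c=\tfrac12\big(\tau\varepsilon_{j,\beta}-\sigma\varepsilon_{i,\alpha}\big).\tag{2}$$

**Step 3: what two consecutive steps must satisfy.** The only constraint we use is that the walk stays in the cube, in the form $p_t+p_{t+1}=S_{t+1}-S_{t-1}\in\mathbb T^{15}$. Let $(i,j)=(i_t,j_t)$, $(i',j')=(i_{t+1},j_{t+1})$ and
$$X_\alpha=\varepsilon_{i,\alpha}+\varepsilon_{i',\alpha},\qquad Y_\beta=\varepsilon_{j,\beta}+\varepsilon_{j',\beta},$$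
all in $\{0,\pm2\}$. By (2), coordinate $c$ of $p_t+p_{t+1}$ is $\frac12(\tau Y_\beta-\sigma X_\alpha)$, so $|\tau Y_\beta-\sigma X_\alpha|\le2$. For $\alpha\in\{1,2\}$ and $\beta\in\{1,2,3\}$ both relative signs of $\sigma,\tau$ occur in the table, so $|Y_\beta+X_\alpha|\le2$ and $|Y_\beta-X_\alpha|\le2$. Together these say $|X_\alpha|+|Y_\beta|\le2$. As the values are $0$ or $\pm2$,
$$X_\alpha=0\ \text{ or }\ Y_\beta=0\qquad(\alpha\in\{1,2\},\ \beta\in\{1,2,3\}).$$

**Step 4: the third coordinate of $\varepsilon_{i_t}$ never changes.** If $Y_1=Y_2=Y_3=0$, then $\varepsilon_{j'}=-\varepsilon_j$, whose coordinate product is $-1$; this is impossible. So some $Y_\beta\ne0$, and Step 3 gives $X_1=X_2=0$. Thus $\varepsilon_{i'}$ and $\varepsilon_i$ have opposite signs in coordinates 1 and 2. Both have product $+1$, so $\varepsilon_{i',3}=\varepsilon_{i,3}$. Hence $\varepsilon_{i_t,3}=\delta$ for all $t$, with a fixed $\delta\in\{\pm1\}$. In terms of sets, the walk uses only $A_1,A_2$ or only $A_3,A_4$.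

**Step 5: closing up needs both signs.** Coordinates 13 and 14 have $f_{13}=u_3-m_1$ and $f_{14}=-u_3-m_1$. By (2), $\sum_tp_t=0$ gives
$$\sum_t(-\varepsilon_{j_t,1}-\varepsilon_{i_t,3})=0,\qquad\sum_t(-\varepsilon_{j_t,1}+\varepsilon_{i_t,3})=0 .$$
Subtracting, $0=\sum_t\varepsilon_{i_t,3}=k\delta\ne0$, a contradiction. This proves Proposition 4. $\square$

The pairs $(3,2)$ and $(3,3)$ are left out of $\Pi$ for a reason. For the steps $p_1=B_1-A_1$ and $p_2=B_2-A_2$ we have $X=Y=(0,0,2)$. If the table contained both $u_3+m_3$ and $u_3-m_3$ up to sign, then $p_1+p_2$ would have a coordinate $\pm2$ and would lie outside $\mathbb T^n$. The next section needs this sum to be in $\mathbb T^{15}$.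

## Four comparisons that contradict de Finetti's axiom

**Proposition 5.** There is no strict partial order $\prec$ on $2^{[15]}$ that satisfies (a) and satisfies $A_k\prec B_k$ for $k=1,2,3,4$.

**Proof.** Suppose $\prec$ is such an order. By (a), common elements may be deleted, and elements missing from both sides may be added.

**Step 1: the first two comparisons.** From $A_1\prec B_1$ delete $\{1,7,15\}$ to get $\{3,11,13\}\prec\{2,5,8,9\}$, and add $\{6,12\}$:
$$\{3,6,11,12,13\}\prec\{2,5,6,8,9,12\}.$$
From $A_2\prec B_2$ delete $\{4,5,10,13\}$ to get $\{2,6,8,9,12\}\prec\{3,14\}$, and add $\{5\}$: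
$$\{2,5,6,8,9,12\}\prec\{3,5,14\}.$$
By transitivity $\{3,6,11,12,13\}\prec\{3,5,14\}$. Delete $3$:
$$\{6,11,12,13\}\prec\{5,14\}.\tag{3}$$

**Step 2: the last two comparisons.** From $A_3\prec B_3$ delete $\{1,3,8,10,12\}$ to get $\{9,14\}\prec\{2,4,6,7,11\}$, and add $\{5\}$:
$$\{5,9,14\}\prec\{2,4,5,6,7,11\}.$$
From $A_4\prec B_4$ delete $\{6,11,14\}$ to get $\{2,4,5,7\}\prec\{9,12,13\}$, and add $\{6,11\}$:
$$\{2,4,5,6,7,11\}\prec\{6,9,11,12,13\}.$$
By transitivity $\{5,9,14\}\prec\{6,9,11,12,13\}$. Delete $9$:
$$\{5,14\}\prec\{6,11,12,13\}.\tag{4}$$

By transitivity, (3) and (4) give $\{5,14\}\prec\{5,14\}$, against irreflexivity. $\square$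

It is instructive to see why this contradiction is not a 4-cycle. Let $p_k=B_k-A_k$ and $v=p_1+p_2=-(p_3+p_4)$. In (3) we deleted $3$ before going on, and in (4) we worked with $9$ present. Look at coordinates 2 and 9, where $v$ is $0$. Both $2$ and $9$ are gained by $p_1$ and lost by $p_2$. So a two-step leg from $S$ to $S+v$ by $p_1,p_2$ needs $2,9\notin S$, and in the order $p_2,p_1$ it needs $2,9\in S$. On the way back $p_3$ gains $2$ and loses $9$, while $p_4$ loses $2$ and gains $9$. So the leg in the order $p_3,p_4$ needs $2\notin S$, $9\in S$, and in the order $p_4,p_3$ it needs $2\in S$, $9\notin S$. The outward leg needs $2$ and $9$ to agree, the return leg needs them to differ, and neither leg changes them overall. De Finetti's axiom removes the conflict by replacing $3$ with $9$ between the legs. Other combinations of steps are covered by Proposition 4.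

**Proof of Theorem 1.** Let $N\ge15$ and
$$\Delta'=\{S\subseteq[N]: S\cap[15]\in\Delta\}.$$
Subsets of members are members because $\Delta$ is a complex, and $B_1\notin\Delta'$, so $\Delta'\subsetneq2^{[N]}$.

**Step 1: $\Delta'$ is strongly acyclic.** If $A\in\Delta'$ and $B\notin\Delta'$, the restriction of $B-A$ to $[15]$ is $(B\cap[15])-(A\cap[15])\in E(\Delta)$. So restricting a closed walk for $\Delta'$ to $[15]$ yields a closed walk for $\Delta$ with the same number $k\ge1$ of steps. By Proposition 4 there is none.

**Step 2: no invariant strict partial order.** If $\prec$ on $2^{[N]}$ satisfies (a) and (b), then $A_k\in\Delta'$ and $B_k\notin\Delta'$ give $A_k\prec B_k$ for all $k$. Restricting $\prec$ to subsets of $[15]$ contradicts Proposition 5.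

**Step 3: not an initial segment.** If $\Delta'=\Delta(\preceq,T)$, then the strict part of $\preceq$ is a strict partial order. It satisfies (a), as we saw after the definition, and (b), since $A\in\Delta'$ and $B\notin\Delta'$ give $A\prec T\preceq B$. This contradicts Step 2. With Step 1, the conjecture fails on $[N]$. $\square$

## The closure of $E(\Delta)$ under sums that stay in $\mathbb T^n$

The argument of Proposition 5 added differences: $p_1+p_2=v$, $p_3+p_4=-v$, $v+(-v)=0$, with every partial result in $\mathbb T^{15}$. This suggests a condition on $\Delta$ that contains no orders at all.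

**Definition ($K(\Delta)$).** Let $K(\Delta)$ be the smallest subset of $\mathbb T^n$ that contains $E(\Delta)$ and all unit vectors $e_i$ and satisfies: if $v,v'\in K(\Delta)$ and $v+v'\in\mathbb T^n$, then $v+v'\in K(\Delta)$.

It exists: $\mathbb T^n$ has these properties, and they are preserved by intersections. For $\Delta=\{\emptyset\}$ on $[2]$, $E(\Delta)=\{(1,0),(0,1),(1,1)\}$, and this set already contains the unit vectors and is closed, so $K(\Delta)=E(\Delta)$ and $0\notin K(\Delta)$. For the two-edge complex on $[4]$ above, $E(\Delta)$ contains $e_3-e_2$ and $e_2-e_3$, so $0\in K(\Delta)$.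

**Theorem 2.** For a simplicial complex $\Delta\subsetneq2^{[n]}$ the following are equivalent:

1. $0\notin K(\Delta)$.
2. There is a strict partial order $\prec$ on $2^{[n]}$, invariant as in (a), with $\emptyset\prec A$ for all $A\ne\emptyset$ and $A\prec B$ for all $A\in\Delta$, $B\notin\Delta$.

Moreover, every initial segment complex satisfies $0\notin K(\Delta)$; if $0\notin K(\Delta)$ then $\Delta$ is strongly acyclic; and this second implication is not reversible for any $n\ge15$.

The proof needs one device: two vectors of $\mathbb T^n$ whose sum is in $\mathbb T^n$ can always be placed one after the other inside the cube.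

**Lemma 6.** Let $v,v'\in\mathbb T^n$ with $v+v'\in\mathbb T^n$, and let $Q$ be the set of coordinates $c$ with $v_c=1$ or $v'_c=-1$. Then $Q-v$ and $Q+v'$ are 0/1 vectors.

**Proof.** In no coordinate are $v_c,v'_c$ both $1$ or both $-1$. For $Q-v$: if $v_c=1$ then $c\in Q$. If $v_c=-1$ then $v'_c\ne-1$, so $c\notin Q$. In both cases $(Q-v)_c=0$ or $1$, and if $v_c=0$ there is nothing to check. For $Q+v'$: if $v'_c=-1$ then $c\in Q$. If $v'_c=1$ then $v_c\ne1$, so $c\notin Q$. Again the coordinate stays in $\{0,1\}$, and if $v'_c=0$ there is nothing to check. $\square$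

**Proof of Theorem 2.**

**Step 1: (1) implies (2).** Define $A\prec B$ to mean $B-A\in K(\Delta)$. It is irreflexive because $0\notin K(\Delta)$. If $A\prec B\prec C$, then $C-A=(B-A)+(C-B)$ is a difference of two sets, so it lies in $\mathbb T^n$, hence in $K(\Delta)$; this is transitivity. If $C$ is disjoint from $A\cup B$, then $(B\cup C)-(A\cup C)=B-A$, which gives (a). For $A\in\Delta$, $B\notin\Delta$ we have $B-A\in E(\Delta)\subseteq K(\Delta)$. Finally, for $A\ne\emptyset$ add the unit vectors $e_i$, $i\in A$, one at a time. All partial sums are in $\mathbb T^n$, so $A-\emptyset\in K(\Delta)$ and $\emptyset\prec A$.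

**Step 2: (2) implies (1).** Whether $A\prec B$ holds depends only on $B-A$: by (a) with $C=A\cap B$ it is equivalent to $A\setminus B\prec B\setminus A$, and these two sets are the negative and positive parts of $B-A$. Let $P=\{B-A:A\prec B\}$. Then $P\supseteq E(\Delta)$, and $e_i\in P$ since $\emptyset\prec\{i\}$. Also $0\notin P$, since $B-A=0$ means $A=B$. Now let $v,v'\in P$ with $v+v'\in\mathbb T^n$, and take $Q$ from Lemma 6. The differences $Q-(Q-v)=v$ and $(Q+v')-Q=v'$ are in $P$, so $Q-v\prec Q\prec Q+v'$. By transitivity $Q-v\prec Q+v'$, so $v+v'\in P$. Thus $P$ has all the properties in the definition of $K(\Delta)$. By minimality $K(\Delta)\subseteq P$, and $0\notin K(\Delta)$.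

**Step 3: initial segments satisfy $0\notin K(\Delta)$.** If $\Delta=\Delta(\preceq,T)$, the strict part of $\preceq$ has all the properties in (2), again because $A\prec T\preceq B$ for $A\in\Delta$, $B\notin\Delta$. So (1) holds by Step 2.

**Step 4: $0\notin K(\Delta)$ implies strong acyclicity.** Let $S_0,\dots,S_k=S_0$, $k\ge1$, be a closed walk with steps in $E(\Delta)$. Then $S_1-S_0\in E(\Delta)\subseteq K(\Delta)$. If $S_t-S_0\in K(\Delta)$ with $1\le t<k$, then $S_{t+1}-S_0=(S_t-S_0)+(S_{t+1}-S_t)$ is a sum of two elements of $K(\Delta)$ that lies in $\mathbb T^n$, so it is in $K(\Delta)$. For $t=k$ we get $0\in K(\Delta)$, contrary to assumption.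

**Step 5: no converse for $n\ge15$.** Take $\Delta'$ from Theorem 1 with $N=n$. It is strongly acyclic. If $0\notin K(\Delta')$, Step 1 would give a strict partial order satisfying (a) and (b), which Theorem 1 forbids. $\square$

The difference between the two conditions is now visible. A closed walk builds a sum one step at a time, from a single starting point. In $K(\Delta)$ one may build $v$ and $-v$ separately and then add them.

## Zero sums of at most three steps, and at most eight elements

**Proposition 7.** In a strongly acyclic complex there are no $p_1,\dots,p_r\in E(\Delta)$, repetitions allowed, with $1\le r\le3$ and $p_1+\cdots+p_r=0$.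

**Proof.** For $r=1$ this is $0\notin E(\Delta)$. For $r=2$ the elements are $p,-p$, and stepping from the negative part of $p$ to its positive part and back is a closed walk. For $r=3$ we have $p_1+p_2=-p_3\in\mathbb T^n$. With $Q$ from Lemma 6 for $v=p_1$, $v'=p_2$, the sets $Q-p_1,\ Q,\ Q+p_2$ are joined by the steps $p_1$ and $p_2$, and the step from $Q+p_2$ back to $Q-p_1$ is $-p_1-p_2=p_3$. This is a closed walk. $\square$

So the four elements of $E(\Delta)$ with zero sum that were used in Proposition 5 are the least possible number.

**Remark (at most eight elements).** This remark rests on a cited theorem and is not used above. For $n\le8$ the conjecture is true. One direction is Proposition 2. For the other we use the published theorem that every 2-asummable Boolean function of at most 8 variables is a threshold function (see S. Muroga, *Threshold Logic and Its Applications*, Wiley 1971; for $n=8$ see Muroga–Tsuboi–Baugh, IEEE Trans. Comput. C-19 (1970) 818–825).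

Let $\Delta\subsetneq2^{[n]}$ be strongly acyclic. If $A_1+A_2=B_1+B_2$ with $A_i\in\Delta$, $B_i\notin\Delta$ (repetitions allowed), then $B_1-A_1$ and $B_2-A_2$ are elements of $E(\Delta)$ with zero sum, against Proposition 7. The absence of such equalities is 2-asummability. So the theorem gives real weights with $w(A)<w(B)$ for all $A\in\Delta$, $B\notin\Delta$.

If some $w_i<0$, replace it by $0$ and call the result $w'$. Since $A\setminus\{i\}\in\Delta$ and $B\cup\{i\}\notin\Delta$,
$$w'(A)=w(A\setminus\{i\})<w(B\cup\{i\})<w(B\setminus\{i\})=w'(B).$$
After treating all negative weights in turn, a small perturbation makes the weights positive and linearly independent over $\mathbb Q$ while keeping the finitely many strict inequalities. Then all subset sums are distinct, ordering by weight is a qualitative probability order, and $\Delta=\Delta(\preceq,T)$ where $T$ is the least non-member of $\Delta$.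

These notes do not settle whether the conjecture holds for $9\le n\le14$, nor whether $0\notin K(\Delta)$ is sufficient for $\Delta$ to be an initial segment complex.
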